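# Algebraic tails in the LSW model with encounters

## 1. Coagulation, stationary profiles and algebraic decay

Sizes are positive numbers $z$, and a profile $\Phi(z)\ge 0$ is a density of particles of size $z$. Every profile below satisfies $\int_0^\infty(1+z)\Phi\,dz<\infty$: finitely many particles, finite mass.

**Definition 1 (coagulation operator).** For $\Phi\ge0$ on $(0,\infty)$ with $\int_0^\infty(1+z)\Phi\,dz<\infty$,
$$J[\Phi](z)=\frac12\int_0^z z\,\Phi(z-z')\Phi(z')\,dz'-\Phi(z)\int_0^\infty(z+z')\Phi(z')\,dz'. \tag{1}$$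
Particles of sizes $x,y$ merge at rate $x+y$; the first term counts mergers that produce size $z$, the second counts mergers that consume it.

*Example.* Let $\Phi=e^{-z}$. The gain is $\frac12z\cdot ze^{-z}$ and the loss is $e^{-z}(z+1)$, so $J=e^{-z}\big(\frac{z^2}2-z-1\big)$. Then $\int_0^\infty zJ\,dz=3-2-1=0$: merging does not change the total mass.

**Definition 2 (the model, stationary solutions).** Let $\varepsilon>0$. The LSW model with encounters (additive kernel), in self-similar variables, is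
$$\Phi_\tau-z\Phi_z-2\Phi+\frac{\partial}{\partial z}\Big(\big(-1+\lambda(\tau)z^{1/3}\big)\Phi\Big)=\varepsilon J[\Phi(\cdot,\tau)](z),\qquad \int_0^\infty z\Phi\,dz=1,\qquad \lambda(\tau)=\frac{\int_0^\infty\Phi\,dz}{\int_0^\infty z^{1/3}\Phi\,dz}. \tag{2}$$
A stationary solution is a function $\Phi\in C^1((0,\infty))$ with $\Phi\ge0$, $\Phi\not\equiv0$, $\int_0^\infty(1+z)\Phi\,dz<\infty$, such that for every $z>0$
$$-z\Phi'-2\Phi+\frac{d}{dz}\Big(\big(-1+\lambda z^{1/3}\big)\Phi\Big)=\varepsilon J[\Phi](z),\qquad\int_0^\infty z\Phi\,dz=1,\qquad \lambda=\frac{\int_0^\infty\Phi\,dz}{\int_0^\infty z^{1/3}\Phi\,dz}. \tag{3}$$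

Put $a(z)=a_\lambda(z)=z+1-\lambda z^{1/3}$. Since $-z\Phi'-2\Phi=-(z\Phi)'-\Phi$, the differential equation in (3) is
$$-(a\Phi)'-\Phi=\varepsilon J[\Phi]. \tag{4}$$

*Example (a profile that fails).* $\Phi=e^{-z}$ has mass one. The left side of (4) is $(a-a'-1)e^{-z}$, and $a-a'-1$ grows like $z$, while $J[\Phi]e^z=\frac{z^2}2-z-1$. So $e^{-z}$ is not stationary for any $\varepsilon>0$.

**Definition 3 (critical value, LSW profile).** Put $\lambda_c=3\cdot2^{-2/3}$. With $w=z^{1/3}$,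
$$a_{\lambda_c}(z)=w^3-3\cdot2^{-2/3}w+1=(w-2^{-1/3})^2(w+2^{2/3}),$$
so $a_{\lambda_c}$ has a double zero at $z=\frac12$ and is positive elsewhere on $[0,\infty)$. On $(0,\frac12)$ let $A(z)=\int_0^z dx/a_{\lambda_c}$ and $\phi_{\lambda_c}=e^{-A}/a_{\lambda_c}$. The LSW profile is
$$\Phi_{LSW}=\frac{\phi_{\lambda_c}1_{(0,1/2)}}{\int_0^{1/2}x\phi_{\lambda_c}\,dx}.$$

*Example (it solves (3) with $\varepsilon=0$, $\lambda=\lambda_c$).* On $(0,\frac12)$, $a\phi=e^{-A}$, so $(a\phi)'=-e^{-A}/a=-\phi$. Near $\frac12$, $a$ is comparable to $(\frac12-z)^2$, so $A\ge c/(\frac12-z)-C$ with $c>0$; hence $\phi=e^{-A}/a$ and $\phi'=-e^{-A}(1+a')/a^2$ tend to $0$, and the extension by $0$ is $C^1$. Finally $(za\phi)'=(a-z)\phi=(1-\lambda_cz^{1/3})\phi$, and $za\phi=ze^{-A}$ vanishes at $0$ and at $\frac12$; so $\int\phi=\lambda_c\int z^{1/3}\phi$, which is the formula for $\lambda$.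

**Definition 4 (algebraic decay).** A stationary solution is algebraically decaying if there are $p>2$, $0<c\le C$ and $z_0>0$ with $cz^{-p}\le\Phi(z)\le Cz^{-p}$ for all $z\ge z_0$. The condition $p>2$ is needed for $\int z\Phi<\infty$, and the lower bound excludes exponential decay.

*Example (of the bounds only).* The mass-one function $2(1+z)^{-3}$ satisfies $\frac14z^{-3}\le2(1+z)^{-3}\le2z^{-3}$ for $z\ge1$, so its exponent is $p=3$. The function $e^{-z}$ violates the lower bound for every $p$.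

## 2. The conjecture of algebraic decay, and two theorems

The following is known: there is $\varepsilon_1>0$ such that for every $\varepsilon\in(0,\varepsilon_1)$ there is an exponentially decaying stationary solution, close to the smooth self-similar solution of the LSW model ($\varepsilon=0$) with the largest support. Are there also stationary profiles with a fat tail? The precise conjecture, whose source is M. Herrmann, B. Niethammer and J. J. L. Velazquez, "Self-similar solutions for the LSW model with encounters", arXiv:0803.3521 (2008), is this: *there exists $\varepsilon_0>0$ such that for every $\varepsilon\in(0,\varepsilon_0)$ the stationary problem (3) has an algebraically decaying solution.* No closeness to the LSW solution is required. The answer is yes. For $0<\varepsilon<1$ put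
$$\theta=\frac{\varepsilon}{1-\varepsilon},\qquad\text{so that}\qquad \theta=\varepsilon(1+\theta).$$

**Theorem A.** Let $0<\eta_*\le\frac1{20}$. There are $Z\ge2$ and $\varepsilon_0>0$, depending only on $\eta_*$, such that for all $\varepsilon\in(0,\varepsilon_0)$ and all $\eta\in[\eta_*,\frac1{20}]$ there is a stationary solution $\Phi=\Phi_{\varepsilon,\eta}$ with
$$\int_Z^\infty z\Phi\,dz=\eta,\qquad 0.7\,\theta\eta Z^\theta z^{-2-\theta}\le\Phi(z)\le1.3\,\theta\eta Z^\theta z^{-2-\theta}\quad(z\ge Z). \tag{5}$$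
In particular the conjecture holds, with $p=2+\frac{\varepsilon}{1-\varepsilon}$. If $\eta_*<\frac1{20}$, then for each $\varepsilon<\varepsilon_0$ there is a continuum of algebraically decaying solutions, because different $\eta$ give different solutions. As $\varepsilon\to0$ with $\eta$ fixed, $\lambda\to\lambda_c$ and $\Phi_{\varepsilon,\eta}(z)\to(1-\eta)\Phi_{LSW}(z)$ for every $z\ne\frac12$.

**Theorem B.** Let $\varepsilon>0$ be arbitrary and let $\Phi$ be an algebraically decaying stationary solution with exponent $p>2$. Then $\varepsilon<1$, $\lambda<\lambda_c$, $p=2+\frac{\varepsilon}{1-\varepsilon}$, and $\lim_{z\to\infty}z^p\Phi(z)$ exists in $(0,\infty)$.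

Theorem A proves the conjecture. Theorem B says that no other exponent can occur, and that algebraic decay is impossible for $\varepsilon\ge1$.

Textbook facts used: monotone and dominated convergence, Fatou's lemma, the Arzelà–Ascoli theorem, and Schauder's theorem in this form: *a continuous map of a nonempty closed convex subset of a Banach space into itself, with relatively compact image, has a fixed point.*

## 3. The case $\varepsilon=0$: tails $z^{-2}$ or compact support

Let us see by hand why $\varepsilon=0$ produces no algebraic decay. Suppose $\Phi$ satisfies (3) with $\varepsilon=0$ and decays algebraically. The minimum of $a_\lambda$ is attained where $1=\frac\lambda3z^{-2/3}$, that is at $x_0=(\lambda/3)^{3/2}$, and equals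
$$\alpha(\lambda)=x_0+1-\lambda x_0^{1/3}=1-2(\lambda/3)^{3/2},$$
which is positive exactly when $\lambda<\lambda_c$.

*Case $\lambda<\lambda_c$.* With $A(z)=\int_0^zdx/a$, equation (4) says $(ae^A\Phi)'=0$, so $\Phi=C\phi$ with $\phi=e^{-A}/a$ and $C>0$. Put $E=e^A/z$. Then $E'/E=\frac1a-\frac1z=\frac{\lambda z^{1/3}-1}{za}=O(z^{-5/3})$, so $E$ has a finite positive limit $E_\infty$, and $z^2\phi=\frac za\cdot\frac1E\to\frac1{E_\infty}$. The tail is exactly of order $z^{-2}$ and the mass is infinite: contradiction.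

*Case $\lambda\ge\lambda_c$.* Multiplying (4) by $z$ gives $(za\Phi)'=(1-\lambda z^{1/3})\Phi$. Algebraic decay gives $za\Phi\to0$ at infinity, so $za\Phi=\int_z^\infty(\lambda x^{1/3}-1)\Phi\,dx$. Since $a(0)=1$ and $\min a\le0$, there is $z_*>0$ with $a(z_*)=0$, that is $\lambda z_*^{1/3}=1+z_*>1$. At $z_*$ the left side is $0$ and the integrand on the right is nonnegative, so $\Phi=0$ on $(z_*,\infty)$: contradiction.

So an algebraic tail must be produced by $J$. For $\lambda<\lambda_c$ the exponent $2$ is only just too small, and a small $\varepsilon$ may be able to tip it.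

## 4. The mass flux of coagulation

The step that makes $J$ tractable is to integrate it against $x$. For $\Psi\ge0$ with $\int(1+z)\Psi<\infty$ put
$$N(z)=\int_z^\infty x\Psi,\quad n(z)=\int_z^\infty\Psi,\quad M(z)=\int_0^zx\Psi,\quad M_0=n(0),\quad g(z)=z^2\Psi(z),$$
$$F(z)=F[\Psi](z)=\iint_{x<z<x+y}x(x+y)\Psi(x)\Psi(y)\,dx\,dy. \tag{6}$$
$F(z)$ is the mass carried across the size $z$: a particle $x<z$ merges, at rate $x+y$, with a $y$ that lifts it above $z$. The integral is finite because $x(x+y)\le zx+xy$ for $x<z$.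

*Example.* For $\Psi=e^{-z}$ the inner integral is $\int_{z-x}^\infty(x+y)e^{-y}dy=(z+1)e^{-(z-x)}$, so $F(z)=e^{-z}(1+z)\int_0^zx\,dx=\frac{z^2+z^3}2e^{-z}$.

**Decomposition.** Write $x(x+y)=x^2+xy$. The $x^2$ part integrates in $y$ to $n(z-x)$. In the $xy$ part, $y>z$ contributes $MN$ and $y<z$ contributes the rest:
$$F=MN+\int_0^zg(x)n(z-x)\,dx+R_2,\qquad R_2(z)=\iint_{x,y<z<x+y}xy\,\Psi(x)\Psi(y)\,dx\,dy. \tag{7}$$
Also, directly from the definitions,
$$yn(y)\le N(y),\qquad\int_w^\infty n=\int_w^\infty(x-w)\Psi\,dx\le N(w),\qquad\int_0^\infty n=\int_0^\infty x\Psi. \tag{8}$$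

**Flux identity.** By Fubini the gain part of $\int_0^zxJ$ is $\frac12\iint_{x+y<z}(x+y)^2\Psi\Psi$. The region is symmetric in $x,y$, so this equals $\iint_{x+y<z}x(x+y)\Psi\Psi$. The loss part is $\iint_{x<z}x(x+y)\Psi\Psi$, so
$$\int_0^zxJ[\Psi]\,dx=\iint_{x+y<z}x(x+y)\Psi\Psi-\iint_{x<z}x(x+y)\Psi\Psi=-F(z). \tag{9}$$
Hence, whenever $J$ is continuous, $F\in C^1((0,\infty))$ and $F'=-zJ$. In the example, $F'=\big(z+z^2-\frac{z^3}2\big)e^{-z}=-zJ$, as it should be.

## 5. The exponent $2+\theta$, and why barriers for the tail fail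

**An integrated equation.** Let $\lambda<\lambda_c$, and keep $A$, $E=e^A/z$, $\phi=e^{-A}/a$ from Section 3. Multiply (4) by $e^A=zE$:
$$(ae^A\Phi)'=-\varepsilon zEJ=\varepsilon EF'.$$
If $ae^A\Phi=zaE\Phi$ and $EF$ tend to $0$ at infinity, integrating from $z$ to $\infty$ and by parts gives
$$\Phi=H,\qquad H(z)=\varepsilon\phi(z)\Big[E(z)F(z)+\int_z^\infty E'F\,dx\Big]. \tag{10}$$
This is a fixed-point equation: $H$ is built from $F=F[\Phi]$.

**Which power? (heuristic)** For large $z$, $a\approx z$ and $E\approx E_\infty$, so (10) reads $z^2\Phi\approx\varepsilon F$. Insert $g=z^2\Phi=\mathcal A z^{-\sigma}$ and mass one. Then $N=\frac1\sigma g$. In (7), $MN\approx N$; the part of the convolution with $x$ near $z$ is about $g(z)\int_0^\infty n=g(z)$; the rest is of smaller order. So $g\approx\varepsilon\big(\frac1\sigma+1\big)g$, that is $\sigma=\varepsilon(1+\sigma)$, $\sigma=\theta$. Theorem B makes this rigorous.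

**The sensible first attempt.** Iterate $\Psi\mapsto H[\Psi]$ on a set of functions between two barriers $cz^{-2-\theta}\le\Psi\le Cz^{-2-\theta}$ for $z\ge Z$. On a pure power tail the leading-order map multiplies the amplitude by $\varepsilon(\frac1\theta+1)=1$. The amplitude is neutral, so the barriers leave no room for the next-order terms. One of these is the term $-N^2$ in $MN=N-N^2$, which gives $-\varepsilon N^2$ in $z^2H$. It pushes a tail that sits on the lower barrier below it; the remark after Lemma 2 checks this for an explicit $\Psi$. With an exponent $\sigma\neq\theta$ the leading factor $\varepsilon(\frac1\sigma+1)$ is different from $1$, and the amplitude is driven away at once.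

**What replaces the barriers.** Do not ask $H$ for the amplitude. Ask it only for the *relation between $g$ and $N$*: the quantity $\rho=z^2H-\theta N$ will turn out to be quadratically small, $|\rho|\le3\theta\eta^2(Z/z)^{2\theta}$, where $\eta=N(Z)$ is the tail mass. If $z^2\Phi=\theta N_\Phi+\rho$, then, since $N_\Phi'=-z\Phi$,
$$-zN_\Phi'=\theta N_\Phi+\rho,\qquad N_\Phi(Z)=\eta,$$
a linear first-order equation whose solution is the new tail. The amplitude is set by prescribing $\eta$, and the bound on $\rho$ closes because $\eta$ is small.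

**The role of $\lambda$.** The core $(0,Z)$ must have mass $1-\eta$. For fixed $\lambda<\lambda_c$ formula (10) makes $H$ of size $\varepsilon$ and the core mass tends to $0$ with $\varepsilon$. But the core amplitude is comparable to $\varepsilon Y$ with $Y=e^{A_\lambda(1)}$, and $Y\to\infty$ as $\lambda\to\lambda_c$. So $\lambda$ is to be tuned so that $\varepsilon Y$ is of order one. In the fixed-point map we normalize the core by hand and let $\lambda$ move; at the fixed point the normalization factor is $1$. The formula for $\lambda$ in (3) then follows from (10).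

## 6. Functions attached to $a_\lambda$

From here to Section 11, $\lambda\in I=[\frac95,\lambda_c)$. This section collects bounds uniform in $\lambda\in I$. Recall $x_0=(\lambda/3)^{3/2}$ and $\alpha=\alpha(\lambda)=1-2(\lambda/3)^{3/2}>0$. Since $a_\lambda\ge a_{\lambda_c}$ and $a_{\lambda_c}$ vanishes only at $\frac12$, with $a_{\lambda_c}(z)/z\to1$ at infinity, there is an absolute constant $c_1\in(0,1)$ with
$$a\ge c_1\text{ on }(0,\tfrac14],\qquad a\ge c_1z\text{ on }[1,\infty);\qquad\text{also }a\le1+z.$$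
Put $\Gamma=e^{3/c_1}$ and
$$A(z)=\int_0^z\frac{dx}a,\quad E=\frac{e^A}z,\quad\phi=\frac{e^{-A}}a=\frac1{zaE},\quad Y=Y(\lambda)=e^{A(1)}=E(1),\quad k=\frac1a-\frac1z=\frac{\lambda z^{1/3}-1}{za}.$$
Then $E'=kE$, so $E$ decreases on $(0,\lambda^{-3}]$ and increases afterwards, and $\frac4{27}<\lambda^{-3}\le\frac{125}{729}<\frac14$, because $\lambda_c^3=\frac{27}4$.

**Fact (a): size of $\phi$.** $\phi\le\frac1{c_1}$ everywhere, and $q:=\inf_{\lambda\in I}\int_0^{4/27}z\phi\,dz>0$, with $q\le\frac1{50c_1}$. On $(0,\frac14]$, $\phi\le\frac1a\le\frac1{c_1}$. Next, $\phi'=-\frac{e^{-A}}{a^2}(1+a')=-\frac{e^{-A}}{a^2}\big(2-\frac\lambda3z^{-2/3}\big)\le0$ for $z\ge(\lambda/6)^{3/2}$, and $(\lambda/6)^{3/2}<2^{-5/2}<\frac14$; so $\phi$ decreases from $\frac14$ on. For $z\le\frac4{27}$, $A\le\frac1{4c_1}$ and $a\le2$, so $\phi\ge\frac12e^{-1/(4c_1)}$ and $q>0$. Finally $q\le\frac1{c_1}\cdot\frac12\big(\frac4{27}\big)^2\le\frac1{50c_1}$.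

**Fact (b): behavior beyond $1$.** For $x\ge1$, $0<k\le\frac{\lambda x^{1/3}}{x\cdot c_1x}\le\frac2{c_1}x^{-5/3}$. On $[1,2]$, $k\ge\frac{0.8}{2\cdot3}\ge\frac1{10}$ and $E\ge Y$, so $E(2)-E(1)\ge\frac Y{10}$. Put $E_\infty=\lim_{z\to\infty}E$. For $z\ge1$, $\log\frac{E_\infty}{E(z)}=\int_z^\infty k\le t:=\frac3{c_1}z^{-2/3}$. Hence $\frac{E_\infty}{E(z)}\le\Gamma$, in particular $E_\infty\le\Gamma Y$, and since $e^t-1\le te^t$,
$$\frac{E_\infty}{E(z)}-1\le\frac3{c_1}\Gamma z^{-2/3}.$$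

**Fact (c): behavior near $0$.** On $(0,\frac14]$, $A\le\frac1{4c_1}$ and $|\lambda z^{1/3}-1|\le1$, so $E\le e^{1/(4c_1)}z^{-1}$ and $|E'|=|k|E\le\frac1{c_1}e^{1/(4c_1)}z^{-2}$.

**Fact (d): $\alpha$ is not too small compared with $Y$.** $\alpha\ge\frac1{4A(1)^2}=\frac1{4\log^2Y}$. Indeed $x_0\in[0.46,0.5)$ and $\alpha\le0.071$, so the interval $|x-x_0|\le\frac12\sqrt\alpha$ lies in $[\frac14,\frac34]$. There $a''=\frac{2\lambda}9x^{-5/3}\le5$, so $a\le\alpha+\frac52\cdot\frac\alpha4\le2\alpha$. The interval has length $\sqrt\alpha$, so $A(1)\ge\frac{\sqrt\alpha}{2\alpha}=\frac1{2\sqrt\alpha}$.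

**Fact (e): tuning.** $\lambda\mapsto A_\lambda(1)$ is continuous on $I$ (for $\lambda\le\lambda'<\lambda_c$ we have $\frac1a\le\frac1{\alpha(\lambda')}$), strictly increasing (as $a_\lambda$ decreases in $\lambda$), and by monotone convergence tends to $\int_0^1dx/a_{\lambda_c}=\infty$ as $\lambda\to\lambda_c$.

## 7. The convex set $K$ and the choice of constants

Fix $\eta_*\in(0,\frac1{20}]$ and $\eta\in[\eta_*,\frac1{20}]$. We now fix all constants in an order that shows there is no circularity. Only $c_1,q,\Gamma$ (absolute) and $\eta_*$ enter.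

* $S=\frac2{c_1q}+2$ (sup bound), $\;C_F=S+2$ (bound for $F$), $\;C_D=e^{1/(4c_1)}SC_F\big(1+\frac1{c_1}\big)$;
* $s_1=\dfrac{c_1}{4C_F\Gamma}$ and $s_2=\dfrac{40}{q\eta_*}$ (range of $\varepsilon Y$; note $s_1<\frac{c_1}4<s_2$);
* $C_m=\dfrac{40\,C_F\Gamma}{c_1q\eta_*s_1}$ (middle zone $[1,Z)$), $\;C_t=\frac4{c_1}+\frac6{c_1^2}\Gamma$ (tail);
* $Z=\max\{2,(4C_t/\eta_*)^{3/2}\}$, $\;\kappa=C_mZ^2+4$, $\;\kappa'=4\kappa(S+\kappa+4)+6$.

Now let $\varepsilon\in(0,\varepsilon_0)$, where $\varepsilon_0$ depends only on $\eta_*$ and is so small that the following hold. First, $\varepsilon\le\frac15$, so $\theta\le\frac14$ and $\theta\le2\varepsilon$; also $C_m\varepsilon Z^2\le\frac14$ and $\kappa'\varepsilon\le\frac{\eta_*^2}4$. Second, $s_1/\varepsilon>Y(\frac95)$, so that by (e) there are unique $\lambda_1<\lambda_2$ in $I$ with $Y(\lambda_i)=s_i/\varepsilon$; then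
$$s_1\le\varepsilon Y\le s_2\qquad(\lambda\in[\lambda_1,\lambda_2]).$$
By (d), $\frac\varepsilon\alpha\le4\varepsilon\log^2(s_2/\varepsilon)$ on $[\lambda_1,\lambda_2]$, which tends to $0$ with $\varepsilon$. So, third, we can require for all $\lambda\in[\lambda_1,\lambda_2]$
$$\frac{s_1\eta_*}\varepsilon\ge40C_D,\qquad\frac{280\,\varepsilon C_F}{\alpha q\eta_*s_1}\le1,\qquad\frac{4\varepsilon C_F}\alpha+\frac{\varepsilon C_F\Gamma}{c_1}\log Z\le\frac14. \tag{11}$$

**Definition 5 (the set $K$).** $K$ is the set of measurable $\Psi\ge0$ on $(0,\infty)$ with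

* (K1) $\int_0^Zz\Psi=1-\eta$ and $\int_Z^\infty z\Psi=\eta$;
* (K2) $\Psi\le S$ a.e. on $(0,Z)$ and $\Psi\le C_m\varepsilon$ a.e. on $[1,Z)$;
* (K3) $|z^2\Psi-\theta N(z)|\le3\theta\eta^2(Z/z)^{2\theta}$ for a.e. $z>Z$.

*Example.* $\Psi_0=2(1-\eta)1_{(0,1)}+\theta\eta Z^\theta z^{-2-\theta}1_{(Z,\infty)}$ lies in $K$: its core mass is $1-\eta$, its tail has $N=\eta(Z/z)^\theta$, $g=\theta\eta(Z/z)^\theta=\theta N$, and $2(1-\eta)\le S$.

For $\Psi\in K$, $M_0\le\int_0^1\Psi+\int_1^\infty z\Psi\le S+1$, so $K\subset X:=L^1((0,\infty);(1+z)dz)$, a Banach space. The set $K$ is convex, because $N$ depends linearly on $\Psi$. It is closed in $X$: if $\Psi_j\to\Psi$ in $X$, a subsequence converges a.e., the integrals in (K1) converge, and $N_{\Psi_j}\to N_\Psi$ pointwise. It is nonempty by the example.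

## 8. Tail and flux of a function in $K$

Throughout this section $\Psi\in K$.

**Step 1: the tail is a power up to constants.** For a.e. $z>Z$, $(z^\theta N)'=-z^{\theta-1}(g-\theta N)$. By (K3),
$$|z^\theta N(z)-Z^\theta\eta|\le3\theta\eta^2Z^{2\theta}\int_Z^\infty x^{-1-\theta}dx=3\eta^2Z^\theta.$$
As $3\eta\le0.15$, this and (K3) give, for $z>Z$ (a.e. for $g$),
$$0.85\,\eta(Z/z)^\theta\le N\le1.15\,\eta(Z/z)^\theta,\qquad0.7\,\theta\eta(Z/z)^\theta\le g\le1.3\,\theta\eta(Z/z)^\theta. \tag{12}$$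
Consequently
$$\Psi(y)\le\kappa\varepsilon y^{-2}(Z/y)^\theta\ (y\ge1),\qquad N(u)\le(Z/u)^\theta\ (u>0),\qquad\int_0^{z/2}N\,du\le\frac{2^{\theta-1}}{1-\theta}z(Z/z)^\theta\le z(Z/z)^\theta. \tag{13}$$
For the first bound: on $[1,Z)$, $\Psi\le C_m\varepsilon\le C_m\varepsilon Z^2y^{-2}$ and $(Z/y)^\theta\ge1$; beyond $Z$ use $1.3\,\theta\eta\le4\varepsilon$. For the second: $N\le1$ always, and (12) for $u>Z$. The third follows by integrating the second; for $\theta\le\frac14$ the factor is at most $2^{-3/4}/0.75<1$.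

**Step 2: crude bounds on $F$.** We have $g\le S$ a.e.: on $(0,1)$ by $\Psi\le S$, on $[1,Z)$ by $C_m\varepsilon Z^2\le\frac14$, beyond $Z$ by (12). In (7), $MN\le1$, $R_2\le1$ and $\int_0^\infty n=1$, so
$$F\le S+2=C_F.$$
For $z\le1$, $x(x+y)\le zx+xy$ gives $F(z)\le(1+zM_0)\int_0^zx\Psi\,dx\le C_F\cdot Sz^2$. For $z\in[1,Z]$, $N\ge\eta$ and $M(z)\ge M(1)\ge1-\eta-C_m\varepsilon Z^2\ge\frac12$, so $F\ge MN\ge\frac\eta2$. In summary,
$$F\le C_F,\qquad F\le SC_Fz^2\ (z\le1),\qquad F\ge\tfrac\eta2\ (1\le z\le Z). \tag{14}$$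

**Lemma 1.** Let $B=F-(1+\theta)N+N^2$. Then $|B(z)|\le\kappa'\varepsilon(Z/z)^{2\theta}$ for $z\ge Z$.

This is the rigorous form of "$F\approx N+g$ and $g\approx\theta N$", with the quadratic term $-N^2$ kept.

*Proof.* Since $M=1-N$, (7) gives
$$B=\Big[\int_0^zg(x)n(z-x)\,dx-\theta N(z)\Big]+R_2(z).$$
Let $z\ge Z\ge2$. For $y\ge\frac z2\ge1$, (13) gives $y\Psi(y)\le2^{1+\theta}\kappa\varepsilon z^{-1}(Z/z)^\theta\le4\kappa\varepsilon z^{-1}(Z/z)^\theta$.

*The term $R_2$.* The larger variable exceeds $\frac z2$, so by symmetry and (13)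
$$R_2\le2\int_{z/2}^zy\Psi(y)N(z-y)\,dy\le8\kappa\varepsilon z^{-1}(Z/z)^\theta\int_0^{z/2}N\le8\kappa\varepsilon(Z/z)^{2\theta}.$$

*The convolution over $x<\frac z2$.* It is at most $n(\frac z2)\int_0^{z/2}g$. By (13), $n(\frac z2)\le\kappa\varepsilon Z^\theta\frac{(z/2)^{-1-\theta}}{1+\theta}\le4\kappa\varepsilon z^{-1}(Z/z)^\theta$, and
$$\int_0^{z/2}g\le S+\kappa\varepsilon Z^\theta\int_1^{z/2}y^{-\theta}dy\le S+\kappa\varepsilon z(Z/z)^\theta.$$
As $z^{-1}\le(Z/z)^\theta$, the contribution is at most $4\kappa\varepsilon(S+\kappa\varepsilon)(Z/z)^{2\theta}$.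

*The convolution over $x\in(\frac z2,z)$ minus $\theta N(z)$, for $z\ge2Z$.* Now $x>Z$, so $g=\theta N+e$ with $|e(x)|\le3\theta\eta^22^{2\theta}(Z/z)^{2\theta}\le6\theta\eta^2(Z/z)^{2\theta}\le\theta(Z/z)^{2\theta}$. Since $\int_0^\infty n=1$, the $e$-part is at most $\theta(Z/z)^{2\theta}$, and
$$\theta\int_{z/2}^zN(x)n(z-x)\,dx-\theta N(z)=\theta\int_0^{z/2}[N(z-y)-N(z)]\,n(y)\,dy-\theta N(z)\int_{z/2}^\infty n.$$
In the first term $0\le N(z-y)-N(z)=\int_{z-y}^zx\Psi\le4\kappa\varepsilon z^{-1}(Z/z)^\theta y$, and $\int_0^{z/2}yn\le\int_0^{z/2}N\le z(Z/z)^\theta$ by (8), (13); so the first term is at most $4\kappa\varepsilon\theta(Z/z)^{2\theta}$. The second is at most $\theta N(z)N(\frac z2)\le2\theta(Z/z)^{2\theta}$ in absolute value.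

*The same, for $Z\le z<2Z$.* Here $\int_{z/2}^zg(x)n(z-x)\,dx\le\operatorname{ess\,sup}_{x\ge z/2}g\le2\kappa\varepsilon$ and $\theta N\le\theta$, while $(Z/z)^{2\theta}\ge2^{-1/2}\ge\frac12$. So the contribution is at most $2(2\kappa\varepsilon+\theta)(Z/z)^{2\theta}$.

Now use $\theta\le2\varepsilon$ and $\varepsilon\le1$. The last two cases are each at most $(8\kappa+6)\varepsilon(Z/z)^{2\theta}$, and the sum of all contributions is at most $\big[8\kappa+4\kappa(S+\kappa)+8\kappa+6\big]\varepsilon(Z/z)^{2\theta}=\kappa'\varepsilon(Z/z)^{2\theta}$. $\square$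

Since $\kappa'\varepsilon\le\frac{\eta_*^2}4\le\frac{\eta^2}4$, Lemma 1 and (12) yield, for $z\ge Z$,
$$|B|\le\tfrac14\eta^2(Z/z)^{2\theta},\qquad F\le(1+\theta)N+B\le2\eta(Z/z)^\theta. \tag{15}$$

## 9. The integral operator $H$: core mass and tail relation

For $\Psi\in K$, $\lambda\in[\lambda_1,\lambda_2]$ let $H$ be given by (10) with $F=F[\Psi]$, and put
$$C_0=\varepsilon\int_0^\infty E'F\,dx,\qquad D=EF-\int_0^zE'F\,dx,\qquad\text{so that}\qquad H=\phi\,(C_0+\varepsilon D).$$
The integrals converge absolutely: near $0$, (c) and (14) make $E'F$ bounded; near $\infty$, $E'\le\frac2{c_1}x^{-5/3}E_\infty$ and $F\le C_F$.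

**Step 1: control $C_0$ and $D$.** On $(0,\lambda^{-3}]$ we have $E'\le0$, so $D=EF+\int_0^z|E'|F\ge0$. By (c) and (14), $EF\le\frac14e^{1/(4c_1)}SC_F$ and $\int_0^{\lambda^{-3}}|E'|F\le\frac1{4c_1}e^{1/(4c_1)}SC_F$ there, so $0\le D\le C_D$ on $(0,\lambda^{-3}]$ and $\int_0^{\lambda^{-3}}|E'|F\le C_D$. For $z\ge\lambda^{-3}$, $E'\ge0$ on $[\lambda^{-3},z]$, so $D\le EF+C_D$. Next,
$$\varepsilon\Big(\frac{\eta Y}{20}-C_D\Big)\le C_0\le\varepsilon C_FE_\infty\le\varepsilon C_F\Gamma Y.$$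
The upper bound drops the negative part of $E'$. The lower bound uses $\int_1^ZE'F\ge\frac\eta2(E(2)-E(1))\ge\frac{\eta Y}{20}$, from (14) and (b), and $E'\ge0$ beyond $\lambda^{-3}$. By (11), $\frac{\eta Y}{40}\ge\frac{\eta_*s_1}{40\varepsilon}\ge C_D$, hence
$$C_0\ge\frac{\varepsilon\eta Y}{40}\ge\frac{\varepsilon\eta_*Y}{40}>0,\qquad\varepsilon C_D\le C_0. \tag{16}$$

**Step 2: pointwise bounds on $H$.**

1. $H\ge0$. For $z\le\lambda^{-3}$ use $C_0>0$, $D\ge0$; for $z\ge\lambda^{-3}$ use (10) with $E'\ge0$ on $[z,\infty)$.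
2. On $(0,1]$, $H\le2\phi C_0+\frac{7\varepsilon C_F}\alpha$. For $z\le\lambda^{-3}$, $\varepsilon D\le\varepsilon C_D\le C_0$. For $z\ge\lambda^{-3}$ there is the extra term $\varepsilon\phi EF=\frac{\varepsilon F}{za}\le\frac{27}4\cdot\frac{\varepsilon C_F}\alpha$.
3. On $[1,\infty)$,
$$H=\frac\varepsilon{za}\Big[F+\int_z^\infty\frac{E'(x)}{E(z)}F(x)\,dx\Big]\le\frac{\varepsilon C_F}{c_1z^2}\cdot\frac{E_\infty}{E(z)}\le\frac{\varepsilon C_F\Gamma}{c_1z^2}.$$

**Step 3: the core mass is steered by $\lambda$.** Let $m_H=\int_0^ZzH\,dz$. Since $H\ge\phi C_0$ on $(0,\frac4{27}]$, and by (16),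
$$m_H\ge qC_0\ge\frac{q\eta_*}{40}\varepsilon Y\ge\frac{q\eta_*s_1}{40}.$$
By items 2 and 3 and $\phi\le\frac1{c_1}$, and then (11),
$$m_H\le\frac{C_0}{c_1}+\frac{4\varepsilon C_F}\alpha+\frac{\varepsilon C_F\Gamma}{c_1}\log Z\le\frac{C_F\Gamma}{c_1}\varepsilon Y+\frac14.$$
At $\lambda_1$, $\varepsilon Y=s_1$ gives $m_H\le\frac14+\frac14$; at $\lambda_2$, $\varepsilon Y=s_2$ gives $m_H\ge1$. So
$$m_H\le\tfrac12<1-\eta\ \text{ if }\lambda=\lambda_1,\qquad m_H\ge1>1-\eta\ \text{ if }\lambda=\lambda_2. \tag{17}$$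

**Step 4: the normalized core obeys (K2).** Divide item 2 by $m_H$, using $m_H\ge qC_0$ in the first term and $m_H\ge\frac{q\eta_*s_1}{40}$ in the second; for item 3 use the latter again. With (11),
$$\frac H{m_H}\le\frac2{c_1q}+\frac{280\,\varepsilon C_F}{\alpha q\eta_*s_1}\le S\ \text{ on }(0,1],\qquad\frac H{m_H}\le C_m\varepsilon\le S\ \text{ on }[1,Z]. \tag{18}$$

**Lemma 2.** $\rho:=z^2H-\theta N$ satisfies $|\rho(z)|\le3\theta\eta^2(Z/z)^{2\theta}$ for $z\ge Z$.

*Proof.* Write $z^2H=\frac{\varepsilon z}a(F+\tilde G)$ with $\tilde G(z)=\int_z^\infty\frac{E'(x)}{E(z)}F(x)\,dx$. By (15) and (b), $\tilde G\le2\eta(Z/z)^\theta\big(\frac{E_\infty}{E(z)}-1\big)\le2\eta(Z/z)^\theta\cdot\frac3{c_1}\Gamma z^{-2/3}$. Also $|\frac za-1|=\frac{\lambda z^{1/3}-1}a\le\frac2{c_1}z^{-2/3}$ and $\frac za\le\frac1{c_1}$. So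
$$|z^2H-\varepsilon F|\le\varepsilon\Big|\frac za-1\Big|F+\varepsilon\frac za\tilde G\le C_t\,\varepsilon\eta z^{-2/3}(Z/z)^\theta.$$
Since $\theta<\frac23$, $z^{-2/3}\le Z^{-2/3}(Z/z)^\theta$, and $C_tZ^{-2/3}\le\frac{\eta_*}4\le\frac\eta4$ by the choice of $Z$. Hence
$$|z^2H-\varepsilon F|\le\tfrac14\varepsilon\eta^2(Z/z)^{2\theta}. \tag{19}$$
Because $\theta=\varepsilon(1+\theta)$, we have $\varepsilon F-\theta N=\varepsilon(B-N^2)$, and (12), (15) give $|\varepsilon F-\theta N|\le\varepsilon(1.33+0.25)\eta^2(Z/z)^{2\theta}$. Add (19): the total is at most $1.83\,\varepsilon\eta^2(Z/z)^{2\theta}$, and $\varepsilon\le\theta$. $\square$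

*Remark (the barrier is really crossed).* Take the example $\Psi_0\in K$, whose tail is exactly $\theta\eta Z^\theta z^{-2-\theta}$, so $N=\eta(Z/z)^\theta$ for $z\ge Z$. By (19), (15) and $\varepsilon F-\theta N=\varepsilon(B-N^2)$,
$$z^2H-\theta N\le\big(\tfrac14+\tfrac14-1\big)\varepsilon\eta^2(Z/z)^{2\theta}<0\qquad(z\ge Z),$$
for every $\lambda\in[\lambda_1,\lambda_2]$. So $H$ lies strictly below $\theta\eta Z^\theta z^{-2-\theta}$: the frozen iteration pushes a profile off its lower barrier, as announced in Section 5. The same inequality is harmless in (K3).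

## 10. The map $\mathcal T$ and Schauder's theorem

On $K\times[\lambda_1,\lambda_2]\subset X\times\mathbb R$ define $\mathcal T(\Psi,\lambda)=(\Phi,\tilde\lambda)$, with $H,m_H,\rho$ built from $(\Psi,\lambda)$, by
$$\Phi=(1-\eta)\frac H{m_H}\ \text{ on }(0,Z),\qquad z^2\Phi=\theta\tilde N+\rho\ \text{ on }(Z,\infty),\qquad\tilde N(z)=z^{-\theta}\Big[Z^\theta\eta-\int_Z^zx^{\theta-1}\rho\,dx\Big],$$
$$\tilde\lambda=\min\{\lambda_2,\max\{\lambda_1,\ \lambda+1-\eta-m_H\}\}.$$

**Step 1: $\mathcal T$ maps into $K\times[\lambda_1,\lambda_2]$.** By Lemma 2 and the computation leading to (12), $|z^\theta\tilde N-Z^\theta\eta|\le3\eta^2Z^\theta$, so $\tilde N\to0$ at infinity. Differentiating $z^\theta\tilde N$,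
$$-z\tilde N'=\theta\tilde N+\rho=z^2\Phi\ge\theta(Z/z)^\theta(\eta-3\eta^2-3\eta^2)>0.$$
So $\tilde N'=-z\Phi$ and $\tilde N(z)=\int_z^\infty x\Phi\,dx$ with $\tilde N(Z)=\eta$. The core mass of $\Phi$ is $1-\eta$ by construction, so (K1) holds. Now $z^2\Phi-\theta N_\Phi=\rho$, so (K3) is Lemma 2; and (K2) is (18). By item 1, $\Phi\ge0$.

**Step 2: a convergence claim, serving both continuity and compactness.**

**Claim.** If $(\Psi_j,\lambda_j)$ is a sequence in the domain with $\lambda_j\to\lambda$, and if $F[\Psi_j]$ on $(0,\infty)$ and $N_{\Psi_j}$ on $[Z,\infty)$ converge pointwise, then $\mathcal T(\Psi_j,\lambda_j)$ converges in $X\times\mathbb R$, and the limit is given by the same formulas with the limits of $F$, $N$, $\lambda$.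

*Proof.* For fixed $z$ the quantities $a,A,E,E',\phi$ are continuous in $\lambda\in[\lambda_1,\lambda_2]$, because $\frac1a\le\frac1{\alpha(\lambda_2)}$. The integrands $E'F$ have an integrable majorant independent of $j$:

* on $(0,\frac14]$, $|E'|F\le\frac1{c_1}e^{1/(4c_1)}SC_F$, by (c) and (14);
* on $[\frac14,1]$, $|k|\le\frac4{\alpha(\lambda_2)}$, $E\le4Y(\lambda_2)$ and $F\le C_F$;
* on $[1,\infty)$, $E'F\le\frac2{c_1}x^{-5/3}\,\Gamma Y(\lambda_2)\,C_F$, by (b).

So the $H_j$ converge pointwise. By items 2 and 3, with $\alpha\ge\alpha(\lambda_2)$ and $C_0\le\varepsilon C_F\Gamma Y(\lambda_2)$, they are uniformly bounded; hence $m_{H_j}$ converges, and its limit is at least $\frac{q\eta_*s_1}{40}>0$. The $\rho_j$ converge pointwise on $(Z,\infty)$ and are bounded by Lemma 2, so the $\tilde N_j$, and therefore the $\Phi_j$, converge pointwise; $\tilde\lambda_j$ converges too. Since the outputs lie in $K$, $\Phi_j\le S1_{(0,Z)}+1.3\,\theta\eta z^{-2}(Z/z)^\theta1_{(Z,\infty)}$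 a.e., which is integrable against $1+z$. By dominated convergence $\Phi_j$ converges in $X$. $\square$

**Step 3: continuity.** Let $\Psi_j\to\Psi$ in $X$ and $\lambda_j\to\lambda$. Since $x(x+y)\le zx+xy$ on $x<z$, $F[\Psi_j](z)\to F[\Psi](z)$ for each $z$; and $N_{\Psi_j}\to N_\Psi$ pointwise. By the claim $\mathcal T(\Psi_j,\lambda_j)\to\mathcal T(\Psi,\lambda)$.

**Step 4: compactness.** The map depends on $\Psi$ only through $F$ and $N$, which are smoother than $\Psi$. Take any sequence $(\Psi_j,\lambda_j)$ in the domain and pass to a subsequence with $\lambda_j\to\lambda$. On $[Z,\infty)$ the $N_{\Psi_j}$ are bounded and uniformly Lipschitz, because $|N'|=z\Psi=\frac gz$ is bounded by (12). For $F$ we show, for $z<z'$,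
$$|F(z')-F(z)|\le(z'-z)\,z'\,\|\Psi\|_\infty\big[(1+z'M_0)+1\big]. \tag{20}$$
A pair in the domain of $F(z')$ but not of $F(z)$ has $z\le x<z'$. A pair in the domain of $F(z)$ but not of $F(z')$ has $x<z$ and $z<x+y\le z'$. On the first set, $\int x(x+y)\Psi(y)\,dy\le z'(z'M_0+1)$, and $x$ ranges over an interval of length $z'-z$. On the second, $x(x+y)\le z'x$, the $y$-section has length at most $z'-z$, and $\int x\Psi=1$. This proves (20). On $K$, $\|\Psi\|_\infty\le S$ (by (K2) and (12)) and $M_0\le S+1$. So the $F[\Psi_j]$ are bounded by $C_F$ and uniformly Lipschitz on each $(0,m]$. By Arzelà–Ascoli on $[\frac1m,m]$ and $[Z,Z+m]$, $m\in\mathbb N$, and a diagonal argument, along a subsequence $F[\Psi_j]$ and $N_{\Psi_j}|_{[Z,\infty)}$ converge pointwise. By the claim $\mathcal T(\Psi_j,\lambda_j)$ converges along it. So the image of $\mathcal T$ is relatively compact.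

**Step 5: the fixed point, and the disappearance of the corrections.** The set $K\times[\lambda_1,\lambda_2]$ is nonempty, closed and convex, so Schauder's theorem gives a fixed point $(\Phi,\lambda)$; let $H,m_H,N,F$ be built from it. If $\lambda=\lambda_1$, then $m_H<1-\eta$ by (17), so $\tilde\lambda>\lambda_1$: impossible. If $\lambda=\lambda_2$, then $m_H>1-\eta$, so $\tilde\lambda<\lambda_2$: impossible. Hence $\lambda$ is interior, $\lambda=\lambda+1-\eta-m_H$, so $m_H=1-\eta$ and $\Phi=H$ on $(0,Z)$. On $(Z,\infty)$ we have $\tilde N=N_\Phi=N$, so $z^2\Phi=\theta N+\rho=z^2H$. Thus $\Phi=H$ a.e. We replace $\Phi$ by $H$, which changes neither $F$ nor $N$; $H$ is continuous on $(0,\infty)$ because $F$ is, by (20).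

## 11. From the fixed point to Theorem A

**Step 1: regularity and the differential equation.** We have $\Phi\ge0$, $\int z\Phi=1$, $\Phi\le S$, and $\int(1+z)\Phi<\infty$, with $\Phi$ continuous. The loss term $\Phi(z)(zM_0+1)$ of $J[\Phi]$ is continuous. For the gain term extend $\Phi$ by $0$ to $(-\infty,0]$: as $z_j\to z$, $\Phi(z_j-\cdot)\to\Phi(z-\cdot)$ a.e. and boundedly, and $\Phi\in L^1$, so dominated convergence applies. So $J$ is continuous, and by (9) $F\in C^1$ with $F'=-zJ$. By (10), $\Phi=H\in C^1((0,\infty))$. Since $\frac1\phi=ae^A$ and $zE=e^A$,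
$$ae^A\Phi=\varepsilon\Big[EF+\int_z^\infty E'F\Big]\ \Longrightarrow\ (ae^A\Phi)'=\varepsilon EF'=-\varepsilon e^AJ\ \Longrightarrow\ -(a\Phi)'-\Phi=\varepsilon J,$$
using $A'=\frac1a$ in the last step. This is (4) for every $z>0$.

**Step 2: the formula for $\lambda$.** Let $G=\frac\varepsilon E\int_z^\infty E'F$. Since $zaE\Phi=ae^A\Phi$, we have $za\Phi=\varepsilon F+G$, and
$$G'=-kG-\varepsilon kF=-k(G+\varepsilon F)=-kza\Phi=-(\lambda z^{1/3}-1)\Phi.$$
As $z\to\infty$, $0\le G\le\varepsilon C_F\big(\frac{E_\infty}{E(z)}-1\big)\to0$. As $z\to0$, $E\to\infty$ while $\int_z^\infty E'F$ converges, so $G\to0$. Hence $\int_0^\infty(\lambda z^{1/3}-1)\Phi\,dz=0$, that is $\lambda=\int\Phi/\int z^{1/3}\Phi$.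

**Step 3: decay and multiplicity.** $\Phi$ is a stationary solution with $\int_Z^\infty z\Phi=\eta$. The bounds in (5) are (12), which holds for all $z\ge Z$ by continuity. So $\Phi$ decays algebraically with $p=2+\theta=2+\frac\varepsilon{1-\varepsilon}>2$: the conjecture is proved. Since $Z$ depends only on $\eta_*$ and $\int_Z^\infty z\Phi_{\varepsilon,\eta}=\eta$, different $\eta$ give different solutions. If $\eta_*<\frac1{20}$, the interval $[\eta_*,\frac1{20}]$ is nondegenerate, and there is a continuum of them.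

**Step 4: the limit $\varepsilon\to0$ with $\eta$ fixed.** Since $Y(\lambda)\ge s_1/\varepsilon\to\infty$, (e) gives $\lambda\to\lambda_c$. The constant $C_0$ stays bounded, as $qC_0\le m_H\le1$.

*For $z<\frac12$.* On $[0,z]$, $a_\lambda\ge a_{\lambda_c}$ is bounded below, so $A(z)$ and $E(z)$ stay bounded. By Section 9, $0\le D\le C_D$ if $z\le\lambda^{-3}$. If $z>\lambda^{-3}$, then $|D(z)|\le EF+C_D+\int_{\lambda^{-3}}^zE'F\le2C_FE(z)+C_D$. So $D(z)$ stays bounded, and $\Phi-C_0\phi_\lambda=\varepsilon\phi_\lambda D\to0$, while $\phi_\lambda(z)\to\phi_{\lambda_c}(z)$.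

*For $z\in(\frac12,1]$.* $A_\lambda(z)\to\int_0^zdx/a_{\lambda_c}=\infty$ by monotone convergence and $a_\lambda(z)\to a_{\lambda_c}(z)>0$, so $\phi_\lambda(z)\to0$; item 2 and $\frac\varepsilon\alpha\to0$ give $\Phi(z)\to0$.

*For $z\ge1$.* $\Phi=O(\varepsilon)$ by item 3.

Since $\Phi\le S$ and $\phi_\lambda\le\frac1{c_1}$, dominated convergence on $(0,Z)$ gives
$$1-\eta=\int_0^Zz\Phi\,dz=C_0\int_0^{1/2}z\phi_{\lambda_c}\,dz+o(1).$$
So $C_0\to(1-\eta)\big/\int_0^{1/2}x\phi_{\lambda_c}\,dx$, and $\Phi(z)\to(1-\eta)\Phi_{LSW}(z)$ for $z\neq\frac12$. This completes the proof of Theorem A. $\blacksquare$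

## 12. Rigidity of the exponent: proof of Theorem B

Now $\varepsilon>0$ is arbitrary and $\Phi$ is algebraically decaying. Put $\sigma=p-2>0$, $\delta=\frac12\min(1,\sigma)$, and use the notation of Section 4 with $\Psi=\Phi$. All $O(\cdot)$ refer to $z\to\infty$.

**Step 1: integrate the equation from infinity.** By (4), $J$ is continuous, so $F\in C^1$ and $F'=-zJ$. Multiplying (4) by $z$, and using $(za\Phi)'=a\Phi+z(a\Phi)'$ and $a-z=1-\lambda z^{1/3}$,
$$(za\Phi-\varepsilon F)'=(1-\lambda z^{1/3})\Phi\qquad\text{on }(0,\infty).$$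
To integrate this we need the size of $F$. The decay bounds give $g=O(z^{-\sigma})$, $N=O(z^{-\sigma})$, $N\ge c'z^{-\sigma}$ for large $z$ with $c'>0$, and $n=O(z^{-1-\sigma})$. Moreover $\int_0^{z/2}N$ and $\int_0^{z/2}g$ are $O(1+\log z+z^{1-\sigma})$; near $0$ use $N\le1$ and $\int_0^1x^2\Phi\le1$. Note that $z^{-1}(1+\log z+z^{1-\sigma})=O(z^{-\delta})$. As in Lemma 1,
$$R_2\le2\int_{z/2}^zy\Phi(y)N(z-y)\,dy=O\Big(z^{-1-\sigma}\int_0^{z/2}N\Big)=O(z^{-\sigma-\delta}),$$
$$\int_0^{z/2}g(x)n(z-x)\,dx\le n(\tfrac z2)\int_0^{z/2}g=O(z^{-\sigma-\delta}),\qquad N^2=O(z^{-2\sigma})=O(z^{-\sigma-\delta}).$$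
Put $L(z)=\int_0^{z/2}g(z-y)n(y)\,dy$; as $\int_0^\infty n=1$, $L=O(z^{-\sigma})$. By (7) with $M=1-N$, $F=N+L+O(z^{-\sigma-\delta})\to0$. Also $za\Phi\to0$. Hence
$$za\Phi=\varepsilon F+\int_z^\infty(\lambda x^{1/3}-1)\Phi\,dx\qquad(z>0). \tag{21}$$

**Step 2: $\lambda<\lambda_c$.** If $\lambda\ge\lambda_c$, then $\min a=1-2(\lambda/3)^{3/2}\le0<a(0)$, so $a(z_*)=0$ for some $z_*>0$, and $\lambda z_*^{1/3}=1+z_*>1$. At $z_*$ the right side of (21) is positive, because $F\ge0$, the integrand is nonnegative, and $\Phi>0$ for large $x$. The left side is $0$: contradiction.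

**Step 3: a relation between $g$, $N$ and $L$.** We have $za\Phi=\frac azg=g+O(z^{-\sigma-2/3})$, and the integral in (21) is $O(z^{-\sigma-2/3})$. As $\delta\le\frac12$,
$$g=\varepsilon(N+L)+O(z^{-\sigma-\delta}). \tag{22}$$

**Step 4: average over $(z,\infty)$ to replace $L$ by $N$.** Divide (22) by $z$ and integrate over $(z,\infty)$; the left side becomes $\int_z^\infty\frac gx\,dx=N(z)$. By Fubini and $u=x-y$,
$$\int_z^\infty\frac{L(x)}x\,dx=\int_0^\infty n(y)\int_{\max(z-y,y)}^\infty\frac{g(u)}{u+y}\,du\,dy.$$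
Compare this with $N(z)=\int_0^\infty n(y)\,dy\int_z^\infty\frac{g(u)}u\,du$.

* For $y\le\frac z2$ the inner integrals differ by at most $\int_{z-y}^z\frac gu\,du+\int_z^\infty\frac{gy}{u^2}\,du=O(yz^{-1-\sigma})$. Since $\int_0^{z/2}yn\,dy\le\int_0^{z/2}N$, this contributes $O(z^{-\sigma-\delta})$.
* For $y>\frac z2$ both inner integrals are at most $N(\frac z2)$: the first is at most $\int_y^\infty\frac gu\,du=N(y)$. And $\int_{z/2}^\infty n\le N(\frac z2)$. This contributes $O(z^{-2\sigma})=O(z^{-\sigma-\delta})$.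

Hence $\int_z^\infty\frac Lx\,dx=N+O(z^{-\sigma-\delta})$, and
$$(1-\varepsilon)N(z)=\varepsilon P(z)+O(z^{-\sigma-\delta}),\qquad P(z)=\int_z^\infty\frac{N(x)}x\,dx. \tag{23}$$

**Step 5: $\varepsilon<1$ and $p=2+\theta$.** Since $P\ge c''z^{-\sigma}$ for large $z$ with $c''>0$, the right side of (23) is positive for large $z$; as $N>0$, $\varepsilon<1$. Now (23) reads $-zP'=N=\theta P+O(z^{-\sigma-\delta})$, so
$$\big(\log(z^\theta P)\big)'=\frac1z\Big(\theta-\frac NP\Big)=O(z^{-1-\delta}).$$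
Thus $z^\theta P$ has a limit $P_\infty\in(0,\infty)$. For large $z$, $P$ lies between positive multiples of $z^{-\sigma}$, so $\sigma=\theta$, that is $p=2+\frac\varepsilon{1-\varepsilon}$. Also $z^\theta N\to N_\infty:=\theta P_\infty>0$.

**Step 6: $z^p\Phi$ converges.** Let $\ell^+$ and $\ell^-$ be the limsup and liminf of $z^\theta g=z^p\Phi$; they are finite. For large $z$ the functions $y\mapsto z^\theta g(z-y)1_{y<z/2}$ are bounded uniformly, and $\int_0^\infty n=1$. Fatou's lemma and its reverse, with weight $n(y)\,dy$, give $\limsup z^\theta L\le\ell^+$ and $\liminf z^\theta L\ge\ell^-$. Multiplying (22) by $z^\theta$,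
$$\ell^+\le\varepsilon(N_\infty+\ell^+),\qquad\ell^-\ge\varepsilon(N_\infty+\ell^-).$$
Since $\varepsilon<1$, $\ell^+\le\theta N_\infty\le\ell^-$. So $z^p\Phi\to\theta N_\infty\in(0,\infty)$. $\blacksquare$
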